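# Covering a square grid by circles of pairwise distinct radii

## A covering needs $n^2$ circles, up to a power of the logarithm

**Theorem 1.** There are constants $c,c_1>0$ such that, for every $n\ge 2$, if $m$ circles with pairwise distinct radii cover the $n\times n$ grid, then
$$m\ \ge\ \frac{c_1\,n^2}{(\log n)^{c}} .$$

Here the $n\times n$ grid is the point set $\{1,\dots,n\}^2\subset\mathbb R^2$. A circle covers a point if the point lies on the circle (not merely inside it), and a family covers the grid if every grid point lies on at least one of its circles. Throughout, circles have positive radius, $n\ge2$, and $\mathcal L=\log(2n)>1$. Theorem 1 is a special case of the following statement.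

**Theorem 2.** There are $c_1,C'>0$ such that if $m$ circles, at most $M\ge 1$ of them of any given radius, cover at least $\lambda n^2$ grid points $(0<\lambda\le1)$, then
$$m\ \ge\ c_1n^2\Bigl(\frac{\lambda}{M\log 2n}\Bigr)^{C'} .$$

In the other direction, a logarithmic loss is unavoidable.

**Theorem 3.** For every $c<3/2$ and all large $n$, the grid can be covered by at most $n^2/(\log n)^c$ circles of pairwise distinct radii. Hence a valid $c$ in Theorem 1 must satisfy $c\ge 3/2$.

The question whether $m=\Omega(n^2/\log^c n)$ is posed as a conjecture in Arijit Bishnu, Mathew Francis, Pritam Majumder, "Curves, points, incidences and covering", arXiv:2507.21758 (2025). Theorem 1 says that it is true; the constant $c$ in the proof is large and not specified.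

**What the statement says.** One can always cover the grid with $n^2$ circles: give each point its own circle, all radii different. Theorem 1 says that this wasteful cover is optimal up to a power of $\log n$. A circle meets a horizontal line in at most two points, so it covers at most $2n$ grid points; this trivial remark only gives $m\ge n/2$.

**How 2 implies 1.** Take $M=\lambda=1$ and use $\log 2n\le 2\log n$, valid for $n\ge2$. Then $m\ge c_12^{-C'}n^2(\log n)^{-C'}$.

**Small grids.** For $n=2$ one circle suffices: centre $(\frac32,\frac32)$, radius $\frac{1}{\sqrt2}$. For $n=3$ the answer is exactly $3$. Three circles suffice: about $(2,2)$ with radius $\sqrt2$ (corners), about $(2,2)$ with radius $1$ (edge midpoints), and any circle of another radius through $(2,2)$. Two do not, because no circle contains five of the nine points. Indeed, five points would occupy the rows as $2,2,1$ or $2,2,2$. Two rows with two points each have chords with the same perpendicular bisector, and the pairs $\{1,2\},\{2,3\},\{1,3\}$ have different midpoints, so both rows use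 the same two columns. We get a rectangle. A fifth point lies in the third row, and it also lies in the third column, since otherwise a vertical line would meet the circle three times. The centre of the circle is the centre of the rectangle. Up to symmetry the rectangle is $\{1,2\}^2$, with squared radius $\frac12$ and fifth point $(3,3)$ at squared distance $\frac92$; or $\{1,3\}\times\{1,2\}$, with squared radius $\frac54$ and fifth point $(2,3)$ at squared distance $\frac94$; or $\{1,3\}^2$, whose fifth point is its centre. All are impossible.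

## Lattice centres: the second moment of the divisor function

Before the general case, suppose that all centres are lattice points and all radii are at most $2n$. Here the distinctness of the radii can be used directly. Discard circles that cover nothing. The squared radii are then distinct positive integers $N_1,\dots,N_m\le4n^2$, and circle $j$ covers at most $r_2(N_j)$ grid points, where $r_2(N)$ is the number of $(x,y)\in\mathbb Z^2$ with $x^2+y^2=N$. By the textbook bound $r_2(N)\le4\tau(N)$, with $\tau$ the number of positive integer divisors, and Cauchy–Schwarz,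
$$n^2\le\sum_{j}r_2(N_j)\le m^{1/2}\Bigl(\sum_{N\le4n^2}16\,\tau(N)^2\Bigr)^{1/2}.$$
Since $\tau(dM')\le\tau(d)\tau(M')$,
$$\sum_{N\le x}\tau(N)^2=\sum_{d\le x}\sum_{M'\le x/d}\tau(dM')\le\sum_{d\le x}\tau(d)\,\frac xd(1+\log x)\le x(1+\log x)^3 .$$
So $n^2\le m^{1/2}\cdot C n\,\mathcal L^{3/2}$, that is, $m\ge c\,n^2/\mathcal L^3$.

Two features should be kept in mind. First, a bound for one circle at a time is useless: some circles contain far more than any power of $\log n$ lattice points (the last section gives examples), so one has to average. Second, the average worked because there were only $4n^2$ possible radii. A circle through three lattice points may have any rational centre, say $\gamma=a/\omega$ with Gaussian integers $a,\omega$. After scaling by $\omega$ the squared radius is the integer $|a|^2$, but this is as large as $|\omega|^2n^2$, and $\omega$ varies too. The pool of possible radii is then far larger than $n^2$, and a second moment over the whole pool gives nothing. The denominator must be paid for by the condition that the points $z=a-\omega u$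 lie in *one residue class modulo $\omega$*. The proof is about how much this condition saves.

## Primary numbers and the unit class of a rotation

Identify $\mathbb R^2=\mathbb C$ and $\mathbb Z^2=\mathbb Z[i]$. Letters $C,C_\varepsilon,\dots$ denote positive constants that may change from line to line. We use the following textbook facts.

* The number $d(\alpha)$ of divisors of $0\ne\alpha\in\mathbb Z[i]$, counted up to units, is $\le C_\varepsilon|\alpha|^\varepsilon$.
* The number of $\alpha$ with $|\alpha|^2=N\ge1$ is $\le C_\varepsilon N^\varepsilon$ (each such $\alpha$ divides $N$).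
* For $Y\ge1$ there are at most $(2Y+1)^2\le9Y^2$ Gaussian integers with $|\alpha|\le Y$.

**Definition (primary).** A Gaussian integer is odd if $1+i$ does not divide it; an odd number is *primary* if it is $\equiv1\bmod(2+2i)$.

Concretely, $x+iy$ is primary if and only if $y$ is even and $x+y\equiv1\bmod 4$. The ring $\mathbb Z[i]/(2+2i)$ has $8$ elements, $4$ of them invertible, and $1,i,-1,-i$ represent these four; so every odd number has *exactly one* primary associate. Primary numbers are closed under products, under conjugation (as $2-2i=-i(2+2i)$), and under quotients that are Gaussian integers. For example, $-1-2i$ and $-1+2i$ are the primary primes above $5$. A primary number is exactly the product of its primary prime factors, with no unit left over.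

**Definition (primitive).** A Gaussian integer $\alpha$ is *primitive* if $\gcd(\alpha,\bar\alpha)=1$.

A primitive number is odd, because $1+i$ and its conjugate are associates, and it is not divisible by an integer $>1$. Divisors of primitive numbers are primitive. For example $-1-2i$ is primitive and $5$ is not.

**The class of a rotation.** Let $\xi\in\mathbb Q(i)$ with $|\xi|=1$. We claim that there are a unique unit $\epsilon$ and a unique primary primitive $s$ with
$$\xi=\epsilon\,\bar s/s .$$
Write $\xi=z/y$ in lowest terms. From $z\bar z=y\bar y$ and $\gcd(y,z)=1$ we get $y\mid\bar z$, and $|y|=|z|$, so $z=(\text{unit})\,\bar y$ and $\gcd(y,\bar y)=1$. Thus $y$ is odd; replacing it by its primary associate $s$ changes $\bar y/y$ by a unit only. Uniqueness holds because $\bar s/s$ is in lowest terms: this fixes $s$ up to a unit, hence fixes $s$, hence $\epsilon$. Put $\epsilon(\xi)=\epsilon$.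

This $\epsilon$ is multiplicative. For primary primitive $s,s'$, let $d$ be the primary gcd of $ss'$ and $\overline{ss'}$. Then $\bar d$ is primary and also a gcd of the two numbers, so $\bar d=d$. Hence $\overline{ss'}/(ss')=\bar s''/s''$ with $s''=ss'/d$, which is primary and primitive. So no new unit appears.

**Definition (equivalence on a circle).** If a circle $\Gamma$ contains at least $3$ lattice points, its centre $\gamma$ lies in $\mathbb Q(i)$, being the intersection of perpendicular bisectors. For $u,u'\in\Gamma\cap\mathbb Z[i]$ write $u\sim u'$ if $\epsilon\bigl((\gamma-u')/(\gamma-u)\bigr)=1$.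

By multiplicativity this is an equivalence relation with at most $4$ classes, and it is invariant under translation by lattice vectors.

*Example.* On $|z|^2=25$ put $\pi=-1-2i$. The twelve lattice points are $\eta\pi^2,5\eta,\eta\bar\pi^2$ with $\eta$ a unit. Since $5/\pi^2=\bar\pi/\pi$ and $\bar\pi^2/\pi^2=\overline{\pi^2}/\pi^2$, each class is $\{\eta\pi^2,5\eta,\eta\bar\pi^2\}$ for one $\eta$; for $\eta=1$ it is $\{-3+4i,\,5,\,-3-4i\}$.

## Moving every rich circle to the origin

**What this section is for.** It turns the covering problem into a count of circles through one point. This is the only place where the radii enter.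

Let $Z_n(k)$ be the number of circles $\Gamma\ni0$ such that at least $k$ points $u\in\Gamma\cap\mathbb Z[i]\cap[-n,n]^2$ (including $0$) satisfy $u\sim0$.

**Proposition 4.** There are constants $C,\beta>0$ and $k_0\ge3$ with
$$Z_n(k)\le Cn^2\mathcal L^Ck^{-\beta}\qquad\text{for all }n\ge2\text{ and all real }k\ge k_0 .$$

**Proof of Theorem 2 from Proposition 4.** Let $\Gamma_1,\dots,\Gamma_m$ be the circles, $G_j$ the set of grid points on $\Gamma_j$, and $k\ge8k_0$. Call $\Gamma_j$ rich if $|G_j|\ge k$.

The circles that are not rich cover at most $km$ points. For a rich $\Gamma_j$, the at most four $\sim$-classes in $G_j$ of size $<k/8$ contain together at most $k/2\le|G_j|/2$ points. So at least $|G_j|/2$ points $u\in G_j$ lie in a class with at least $k/8$ members of $G_j$. For such $u$ the translated circle $\Gamma_j-u$ passes through $0$ and contains at least $k/8$ points $u'-u\sim0$, all in $[-n,n]^2$ because differences of grid points lie there. So $\Gamma_j-u$ is counted by $Z_n(k/8)$.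

A given circle arises in this way from at most $M$ pairs $(j,u)$: its radius leaves at most $M$ indices $j$, and then its centre, which equals (centre of $\Gamma_j$) $-\,u$, determines $u$. Hence $\sum_{\text{rich}}|G_j|\le2M\,Z_n(k/8)$ and
$$\lambda n^2\le km+2M\,Z_n(k/8)\le km+2Mn^2\,C\mathcal L^C(k/8)^{-\beta}.\tag{1}$$
Take $k=8\max\bigl(k_0,(4MC\mathcal L^C/\lambda)^{1/\beta}\bigr)$. The last term in (1) is then $\le\lambda n^2/2$, so $m\ge\lambda n^2/(2k)$. Since $M\mathcal L/\lambda\ge1$, this $k$ is at most a constant times a fixed power of $M\mathcal L/\lambda$. This is Theorem 2. $\square$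

The rest, up to the proof of Theorem 3, is the proof of Proposition 4.

## One Gaussian integer and its divisors

**What this section is for.** A circle counted by $Z_n(k)$ is encoded by its centre $a/\omega$, and its lattice points become *divisors* of $a$ of a special kind.

Let $\Gamma$ be counted by $Z_n(k)$ with $k\ge3$, let $\gamma=a/\omega$ with $\gcd(a,\omega)=1$ be its centre and $R=|a|/|\omega|$ its radius. Let $q$ be the least positive integer divisible by $\omega$. Then $|\omega|\le q$, and $q$ divides every integer divisible by $\omega$. Put $q_0=q/\gcd(q,2)$.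

**Step 1: sizes.** We need polynomial bounds for $q$ and $R$. The circle contains $0$ and two further lattice points $u,v\in[-n,n]^2$; three points of a circle are not collinear, so $u,v$ are independent. From $|\gamma-u|=|\gamma|$ we get $2\,\mathrm{Re}(\bar\gamma u)=|u|^2$, and likewise for $v$. Solving these two linear equations by Cramer's rule gives $2\det(u,v)\gamma\in\mathbb Z[i]$. So $\omega\mid2\det(u,v)$, hence $q\mid2\det(u,v)$ and $q\le2|u||v|\le4n^2$. The circumradius formula gives $R=|u||v||u-v|/(2|\det(u,v)|)\le2\sqrt2\,n^3$.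

**Step 2: points become divisors.** Let $u\in\Gamma\cap\mathbb Z[i]\cap[-n,n]^2$ with $u\sim0$, and $z=a-\omega u$. Then $z/a=(\gamma-u)/\gamma$ has modulus $1$ and class $1$, so $z/a=\bar s/s$ with $s$ primary primitive. From $zs=a\bar s$ and $\gcd(s,\bar s)=1$ we get $s\mid a$. With $g=a/s$ we have $z=g\bar s$ and
$$\omega u=a-z=g(s-\bar s)=2ig\,\mathrm{Im}\,s .$$
As $\gcd(\omega,g)=1$, $\omega\mid2\,\mathrm{Im}\,s$, so $q\mid2\,\mathrm{Im}\,s$ and therefore $q_0\mid\mathrm{Im}\,s$. Moreover $|u|=2R|\mathrm{Im}\,s|/|s|$, so $|u|\le\sqrt2\,n$ gives $|\mathrm{Im}\,s|\le|s|\,n/R$. Distinct $u$ give distinct $s$, since $s$ determines $z=a\bar s/s$. The point $u=0$ gives $s=1$.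

**Step 3: dyadic scales.** Put $\rho=1$ if $R<2n$; otherwise $\rho=2^r$ with $2^rn\le R<2^{r+1}n$. Let $Q$ be the power of $2$ with $Q\le q_0<2Q$, and put
$$H=Q\rho\ge1,\qquad X=8Hn .$$
Since $R<2\rho n$ and $|\omega|\le q\le2q_0<4Q$, we get $|a|=|\omega|R<8Q\rho n=X$. Define
$$S(a)=S_{q_0,\rho}(a)=\{s\mid a:\ s\text{ primary, primitive},\ q_0\mid\mathrm{Im}\,s,\ |\mathrm{Im}\,s|\le|s|/\rho\}.$$
We have shown $|S(a)|\ge k$ and $1\in S(a)$. By Step 1 there are $O(\mathcal L^2)$ pairs $(Q,\rho)$, and $\log X=O(\mathcal L)$. Given $q_0$ there are at most two values of $q$, and $O_\varepsilon(H^\varepsilon)$ values of $\omega$ (divisors of $q<4Q\le4H$, unit multiples included). The pair $(a,\omega)$ determines $\Gamma$. In short,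
$$Z_n(k)\le\sum_{(Q,\rho)}\ \sum_{Q\le q_0<2Q}C_\varepsilon H^\varepsilon\cdot\#\{a:0<|a|\le X,\ |S_{q_0,\rho}(a)|\ge k\}.\tag{2}$$

*Example.* Let $s=-1+6i$, which is primary and of norm $37$; take $a=37=s\bar s$, $\omega=3$. Then $q=q_0=3$, and $3$ divides $\mathrm{Im}\,s=6$. The primary primitive divisors of $37$ are $1,s,\bar s$, and all belong to $S_{3,1}(37)$. For $s$ we have $g=\bar s$ and $u=2i\bar s\cdot6/3=24-4i$; for $\bar s$ we get $24+4i$. Indeed the circle with centre $37/3$ through $0$ passes through $24\pm4i$: $(24-\frac{37}3)^2+16=\frac{1225+144}{9}=(\frac{37}3)^2$.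

*A first consequence.* Every $\sim$-class of points of $G_j$ of size at least $3$ has, after translation, at most $d(a)\le C_\varepsilon X^\varepsilon$ members with $X$ polynomial in $n$. So a circle covers at most $C_\varepsilon n^\varepsilon$ grid points and $m\ge c_\varepsilon n^{2-\varepsilon}$. This needs nothing about radii, and it cannot reach a power of $\log n$.

**Step 4: pairs of divisors.** We compare two elements of $S(a)$. For $s\ne s'$ in $S(a)$ let $h$ be their primary gcd, $s=hv$, $s'=hv'$, and
$$[s,s']:=\bar vv' .$$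

* **(P1)** $[s,s']$ is primitive: each of $\bar v,v'$ is coprime to each of $v,\bar v'$. (The pairs $\bar v,v$ and $v',\bar v'$ are coprime by primitivity of $s,s'$; the pairs $\bar v,\bar v'$ and $v',v$ because $\gcd(v,v')=1$.)
* **(P2)** $s$, and hence $[s,s']$, is coprime to $q_0$. Suppose a prime $p\mid q_0$ and a Gaussian prime $\pi\mid p$ satisfy $\pi\mid s$. Then $p\mid\mathrm{Im}\,s$, so $s\equiv\mathrm{Re}\,s\bmod p$ and $\pi\mid\mathrm{Re}\,s$. So $p\mid\mathrm{Re}\,s$, since otherwise $\gcd(p,\mathrm{Re}\,s)=1$. Thus $p\mid s$, contradicting primitivity. The number $[s,s']$ is a product of divisors of $\bar s$ and of $s'$.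
* **(P3)** $q_0\mid\mathrm{Im}[s,s']$. Indeed $|h|^2[s,s']=\bar ss'$ is congruent to an integer mod $q_0$, and $|h|^2$ is coprime to $q_0$ by (P2).
* **(P4)** $\mathrm{Im}[s,s']\ne0$. Otherwise $[s,s']$ equals its conjugate and is coprime to it, hence is a unit; then $v,v'$ are primary units, $v=v'=1$, and $s=s'$.
* **(P5)** $|\mathrm{Im}[s,s']|\le2|[s,s']|/\rho$, since $\arg[s,s']\equiv\arg s'-\arg s$ and $|\sin(x-y)|\le|\sin x|+|\sin y|$.
* **(P6)** $|[s,s']|\ge q_0\rho/2\ge H/2$, by (P3), (P4), (P5).

In the example, $[s,\bar s]=\bar s^2=-35-12i\cdot(-1)=-35+12i$, with imaginary part $12$, a nonzero multiple of $3$. With $s'=1$, (P6) says $|s|\ge H/2$ for every $s\in S(a)\setminus\{1\}$.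

## A lattice-point count, and the loss caused by common factors

**The divisor function alone.** Since $|S(a)|\ge k$ implies $d(a)\ge k$, and
$$\sum_{0<|a|\le X}d(a)\le\sum_{0<|\alpha|\le X}\frac{9X^2}{|\alpha|^2}=O(X^2\log 2X)=O(X^2\mathcal L)\tag{3}$$
(split the sum over $\alpha$ dyadically; each scale contributes $O(1)$ to $\sum|\alpha|^{-2}$), the number of $a$ is $O(X^2\mathcal L/k)=O(H^2n^2\mathcal L/k)$. There are $O(H^2)$ values of $\omega$, as $|\omega|<4H$. We get $O(H^4n^2\mathcal L/k)$ circles at scale $(Q,\rho)$. This is useful when $H$ is below a small power of $k$, and only then. For larger $H$ the conditions $q_0\mid\mathrm{Im}\,s$ and $|\mathrm{Im}\,s|\le|s|/\rho$ must be used. Heuristically they hold with density about $1/H$, and this is made precise by the next lemma; the multiplier $w$ will be needed later.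

**Lemma 5.** Let $q_0,\rho\ge1$, $0\ne w\in\mathbb Z[i]$ coprime to $q_0$ (an integer), and $Y\ge1$. The number of primitive $\nu$ with $|\nu|\le Y$, $q_0\mid\mathrm{Im}(w\nu)$, $|\mathrm{Im}(w\nu)|\le2|w\nu|/\rho$ is at most $2+20Y^2/(q_0\rho)$.

**Proof.** The set $\Lambda=\{\nu\in\mathbb Z[i]:q_0\mid\mathrm{Im}(w\nu)\}$ is a lattice of index $q_0$: the homomorphism $\nu\mapsto\mathrm{Im}(w\nu)\bmod q_0$ takes the values $\mathrm{Im}\,w$ at $1$ and $\mathrm{Re}\,w$ at $i$, so it is onto because $\gcd(\mathrm{Re}\,w,\mathrm{Im}\,w,q_0)=1$. All our $\nu$ lie in $\Lambda\cap E$ with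
$$E=\{|\nu|\le Y,\ |\mathrm{Im}(w\nu/|w|)|\le2Y/\rho\},$$
a disc intersected with a strip of width $4Y/\rho$. It is convex, symmetric, and of area at most $2Y\cdot4Y/\rho=8Y^2/\rho$.

If $\Lambda\cap E$ lies on a line through $0$, the Gaussian integers on that line are the integer multiples of one of them, and a primitive number is not divisible by an integer $>1$; so there are at most two primitive $\nu$.

Otherwise the convex hull of $\Lambda\cap E$ is a nondegenerate symmetric $\Lambda$-polygon. It has an even number of vertices, hence $b\ge4$ boundary points of $\Lambda$, and $0$ is interior, so it has $\iota\ge1$ interior points. Let $p=\iota+b\ge5$, which is $|\Lambda\cap E|$. Pick's theorem for $\Lambda$ gives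
$$\frac{\mathrm{area}}{q_0}=\iota+\frac b2-1=\frac{p+\iota-2}2\ge\frac{p-1}2\ge\frac{2p}5,$$
so $p\le\frac52\cdot\frac{8Y^2}{\rho q_0}=20Y^2/(q_0\rho)$. $\square$

**A first attempt: coprime divisors.** Suppose that each relevant $a$ had four pairwise coprime elements $s_1,\dots,s_4\ne1$ in $S(a)$. Then $s_1s_2s_3s_4\mid a$. Let $S_i$ be powers of two with $S_i\le|s_i|<2S_i$. By Lemma 5 with $w=1$, $Y=2S_i$, there are at most $2+80S_i^2/H$ choices of $s_i$. By (P6) $S_i>H/4$, so $S_i^2/H>H/16\ge1/16$ and the bound is $O(S_i^2/H)$. Each quadruple has at most $9X^2/\prod S_i^2$ multiples $a\ne 0$ with $|a|\le X$. So for each $q_0$ there are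
$$\sum_{S_1,\dots,S_4}\frac{9X^2}{\prod S_i^2}\prod_iO\Bigl(\frac{S_i^2}H\Bigr)=O(X^2\mathcal L^4H^{-4})$$
numbers $a$. Multiplying by at most $H$ values of $q_0$ and $O(H^\varepsilon)$ values of $\omega$, and using $X^2=64H^2n^2$, we get $O(n^2\mathcal L^4H^{-1+\varepsilon})$ circles. We start from $n^2H^{3}$, each divisor gains a factor $H$, and four of them suffice.

**Where it stops.** The elements of $S(a)$ need not be coprime. If $s_2$ shares a large factor with $s_1$, only its *new part* $\nu$ counts. The number of multiples of the lcm drops by the factor $|\nu|^{-2}$, while Lemma 5 gives at best $\max(1,|\nu|^2/H)$ choices for $\nu$. The net gain is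
$$\min(H,|\nu|^2),$$
a full factor $H$ only if $|\nu|\ge H^{1/2}$. Property (P6) controls $[s,s']$, that is, the difference of two elements, but says nothing about what is new in $s_3$ relative to $s_1$ *and* $s_2$ together. We must keep track of all common factors at once.

## Atoms indexed by cuts

Let $s_1,\dots,s_J\in S(a)$ be distinct with $s_J=1$. For a primary Gaussian prime $\pi$ and $\mu\ge1$ let
$$I_{\pi,\mu}=\{x:v_\pi(s_x)\ge\mu\}\subset\{1,\dots,J-1\}.$$

**Definition (atoms).** For $\emptyset\ne I\subset\{1,\dots,J-1\}$ let $t_I$ be the product of $\pi$ over all $(\pi,\mu)$ with $I_{\pi,\mu}=I$.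

Since $v_\pi(s_x)=\#\{\mu:x\in I_{\pi,\mu}\}$, and minimum and maximum of valuations are read off in the same way,
$$s_x=\prod_{I\ni x}t_I,\qquad\prod_It_I=\mathrm{lcm}(s_1,\dots,s_J)\mid a,\qquad[s_x,s_y]=\prod_{I\ni y,\,I\not\ni x}t_I\prod_{I\ni x,\,I\not\ni y}\bar t_I=:[x,y].\tag{4}$$
For the last formula note that $\gcd(s_x,s_y)=\prod_{I\ni x,y}t_I$.

*Example.* For $J=3$: $t_{\{1,2\}}=\gcd(s_1,s_2)$, and $t_{\{1\}},t_{\{2\}}$ are the cofactors. If $s_1=\pi^2$, $s_2=\pi$, then $I_{\pi,1}=\{1,2\}$, $I_{\pi,2}=\{1\}$, so $t_{\{1,2\}}=t_{\{1\}}=\pi$ and $t_{\{2\}}=1$.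

**Definition (cuts).** A *cut* of a set is a partition into two nonempty sides. We regard $I$ as the cut $\{I,I^c\}$ of $\{1,\dots,J\}$. Every cut arises from exactly one $I$, namely the side not containing $J$. Two cuts *cross* if all four intersections of their sides are nonempty.

For $J=4$ the cuts $\{1,2\}\,|\,\{3,4\}$ and $\{1,3\}\,|\,\{2,4\}$ cross.

**Crossing property.** *If $I,I'$ cross, then $t_I$ is coprime to $t_{I'}$ and to $\bar t_{I'}$.* A common prime $\pi$ of $t_I,t_{I'}$ would make $I,I'$ nested, as $I_{\pi,\mu}$ decreases with $\mu$; nested sets do not cross. If $\pi\mid t_I$ and $\bar\pi\mid t_{I'}$, then for $x\in I\cap I'$ the number $s_x$ is divisible by $\pi$ and $\bar\pi$, contradicting primitivity.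

**Definition (admissible).** A family $(t_I)$ of primary numbers is *admissible* for $(q_0,\rho)$ if the numbers $[x,y]$ ($x\ne y$) defined by the last formula in (4) are primitive, coprime to $q_0$ and satisfy (P3)–(P5), and if the crossing property holds.

By the above, the atoms of distinct elements of $S(a)$ form an admissible family.

**Orientation.** To use Lemma 5 we want to write $[1,x]$ as a plain product. Let $\tau_I=t_I$ if $1\notin I$ and $\tau_I=\bar t_I$ if $1\in I$. Then
$$[1,x]=\prod_{I\text{ separates }1,x}\tau_I,\qquad[x,y]=\prod_{I:\ y\,|\,1,x}\tau_I\prod_{I:\ x\,|\,1,y}\bar\tau_I,\tag{5}$$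
where $I:\ y\,|\,1,x$ means that $I$ separates $y$ from both $1$ and $x$. The first formula is (4). For the second, let $I$ separate $x$ and $y$. If $1$ is on the side of $x$, then either $y\in I$ and $1,x\notin I$, contributing $t_I=\tau_I$, or $1,x\in I$ and $y\notin I$, contributing $\bar t_I=\tau_I$. If $1$ is on the side of $y$, then either $1,y\in I$ and $x\notin I$, contributing $t_I=\bar\tau_I$, or $x\in I$ and $1,y\notin I$, contributing $\bar t_I=\bar\tau_I$.

**Ordering the cuts.** For $2\le i\le J$ let $\mathcal C_i$ be the set of cuts separating $i$ from all of $1,\dots,i-1$. Each cut lies in exactly one $\mathcal C_i$, namely for the smallest $i$ separated from $1$. The product of $|t_I|$ over $\mathcal C_i$ measures what is new in the $i$-th element. For powers of two $T_I\ge1$ put $N_i(T)=\prod_{I\in\mathcal C_i}T_I$; then $\prod_iN_i=\prod_IT_I$.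

**Lemma 6.** Fix $J$, $\varepsilon>0$, $(Q,\rho)$, $q_0\in[Q,2Q)$ and $T$. For admissible families with $T_I\le|t_I|<2T_I$: given the atoms in $\mathcal C_2,\dots,\mathcal C_{i-1}$, there are at most $C_{J,\varepsilon}H^\varepsilon\max(1,N_i(T)^2/H)$ choices for the atoms in $\mathcal C_i$.

**Proof.** Let $m=|\mathcal C_i|\ge1$. A cut separating $1$ and $i$ lies in $\mathcal C_2\cup\dots\cup\mathcal C_i$, and every cut of $\mathcal C_i$ separates $1$ and $i$. So by (5)
$$[1,i]=w\nu,\qquad\nu=\prod_{I\in\mathcal C_i}\tau_I,$$
with $w$ a product of certain $\tau_I$, $I\in\mathcal C_2\cup\dots\cup\mathcal C_{i-1}$, hence fixed. Since $[1,i]$ is primitive and coprime to $q_0$, $w$ is coprime to $q_0$ and $\nu$ is primitive. By (P3) and (P5), $q_0\mid\mathrm{Im}(w\nu)$ and $|\mathrm{Im}(w\nu)|\le2|w\nu|/\rho$. Also $|\nu|\le2^mN_i$ and $q_0\rho\ge H$. So Lemma 5 applies.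

*If $N_i\le H^m$:* by Lemma 5 there are at most $2+20\cdot4^mN_i^2/H=O_J(\max(1,N_i^2/H))$ choices of $\nu$. As $|\nu|\le(2H)^m$, each has at most $d(\nu)^m\le C_{J,\varepsilon}H^\varepsilon$ factorizations into $m$ primary factors.

*If $N_i>H^m$:* now the divisor bound could cost too much. But some $T_I\ge H$ with $I\in\mathcal C_i$; this $I$ depends only on $T$. Fix the other atoms of $\mathcal C_i$ in $O_J(\prod T^2)$ ways, the product over the other cuts of $\mathcal C_i$. Apply Lemma 5 to $\tau_I$, with $w$ multiplied by the other $\tau$'s of $\mathcal C_i$; this is still a divisor of $[1,i]$, hence coprime to $q_0$. The remaining $\tau_I$ has $O(\max(1,T_I^2/H))=O(T_I^2/H)$ choices. The total is $O_J(N_i^2/H)$. $\square$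

## The exponent that is just missed

**What Lemma 6 gives.** Fix $J$, a scale $(Q,\rho)$, a real $\sigma$ and $c>0$. Consider the circles at this scale for which there are distinct $s_1,\dots,s_J=1$ in $S(a)$ whose atoms, with powers of two $T_I\le|t_I|<2T_I$, satisfy
$$\prod_{i=2}^{J-1}\min(H,N_i(T)^2)\ge c\,H^{\sigma}.\tag{6}$$
Their number is
$$O\bigl(n^2\mathcal L^{2^J}H^{3-\sigma+2\varepsilon}\bigr).\tag{7}$$
Indeed, $\prod_It_I\mid a$ gives $T_I\le|a|\le X$, so there are $O(\mathcal L^{2^J})$ vectors $T$. A given family has at most $9X^2/\prod T_I^2$ nonzero multiples $a$ of $\prod t_I$ with $|a|\le X$. For fixed $q_0$, Lemma 6 applied for $i=2,\dots,J$ (with a smaller $\varepsilon$) bounds the number of such $a$ by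
$$\sum_{T:(6)}\frac{9X^2}{\prod T_I^2}\,CH^\varepsilon\prod_{i=2}^J\max(1,N_i^2/H)=CX^2H^\varepsilon\sum_{T:(6)}\prod_{i=2}^J\max(N_i^{-2},H^{-1})\le C\,n^2H^2\mathcal L^{2^J}H^{-\sigma+\varepsilon},$$
because $\prod_IT_I^2=\prod_iN_i^2$, the factor $i=J$ is $\le1$, and the other factors are $1/\min(N_i^2,H)$. There are at most $Q\le H$ values of $q_0$ and $O(H^\varepsilon)$ values of $\omega$ for each. This gives (7).

So we need $\sigma>3$. We may choose which elements of $S(a)$ to use and in which order, and there are many of them. Is this enough?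

**Weighted cuts.** Measure sizes on the scale $\log/\log H$. Let $P$ be a finite set with nonnegative weights on its cuts. For $Y\ne\emptyset$ let $N(x|Y)$ be the total weight of cuts separating $x$ from all of $Y$ (so it is $0$ if $x\in Y$). It decreases as $Y$ grows. Put $D(x,y)=N(x|\{y\})$. For $P=\{x,y,z\}$, for instance, there are three cuts; if the cut isolating $x$ has weight $w_x$ and so on, then $D(x,y)=w_x+w_y$ and $N(x|\{y,z\})=w_x$. In general, grouping cuts by their trace on $\{x,y,z\}$ gives
$$N(x|\{y,z\})=\tfrac12\bigl(D(x,y)+D(x,z)-D(y,z)\bigr).\tag{8}$$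
If a cut of a set $P$ of elements of $S(a)$ is weighted by the primes that induce it, then (P6) says that all distances $D$ are at least about $1$. The exponent gained from $p_1,\dots,p_j$ in (6) is $\sum_{i=2}^j\min\bigl(1,2N(p_i|\{p_1,\dots,p_{i-1}\})\bigr)$.

**The bad configuration.** Put every element of $P$ independently on one of two sides with probability $\frac12$, and let a cut have weight $2$ times the probability that it occurs. Then $D(x,y)=1$ for all $x\ne y$, and for any distinct points $N(p_i|\{p_1,\dots,p_{i-1}\})=2\cdot2\cdot2^{-i}=2^{2-i}$. The gain is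
$$1+1+\tfrac12+\tfrac14+\dots+2^{3-j}=3-2^{3-j}<3,$$
for every $j$ and every order. So sizes alone do not suffice. The total weight is below $2$: the lcm of arbitrarily many elements would stay below $H^2$, against $H^4$ for four coprime ones.

This is the point at which counting by Lemmas 5 and 6 stops. Two things rescue the proof. First, this configuration is essentially the *only* obstruction: either some choice gains more than $3$, or four elements look exactly like the bad configuration, with all seven atoms of size about $H^{1/4}$ (Lemma 7). Second, for four such elements the numbers $\mathrm{Im}[x,y]/q_0$ are *tiny integers*, tied together by a linear identity, and this yields a further divisibility that saves $H^{1/2}$ (Lemma 8).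

## A dichotomy for weighted cuts

For a $4$-set, its seven *atoms* are the total weights of cuts inducing each of its seven nontrivial bipartitions. Fix $\kappa=1/1000$.

**Lemma 7.** There are $j,K\in\mathbb N$ and $\delta\in(0,1)$ such that if $|P|\ge K$ and $D(x,y)\ge1-\delta$ for all $x\ne y$, then one of the following holds.

* **(A)** There are distinct $p_1,\dots,p_j\in P$ with $\sum_{i=2}^j\min\bigl(1,2N(p_i|\{p_1,\dots,p_{i-1}\})\bigr)\ge3+\delta$.
* **(B)** There are distinct $p_1,\dots,p_5\in P$ such that all seven atoms of $\{p_1,\dots,p_4\}$ lie in $[\frac14-\kappa,\frac14+\kappa]$ and $\frac18-\kappa\le N(p_5|\{p_1,\dots,p_4\})\le\frac14+\kappa$.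

**Proof.** Let $\eta=\kappa/20$; let $j$ satisfy $2^{3-j}\le\eta/8$; let $B\ge16j/\eta$ be an integer; $\delta=\eta/8$; and let $K'\ge Bj^22^j$ be an integer.

**Step 1: make everything depend only on ranks.** The aim is a subset on which averages can be realized by actual choices. Order $P$ linearly. For an $i$-subset $Y=\{y_1<\dots<y_i\}$ put $N_{i,r}(Y)=N(y_r|Y\setminus\{y_r\})$, and colour $Y$ by the vector $(\lfloor B\min(2,N_{i,r}(Y))\rfloor)_{r\le i}$. This is a finite colouring for each $i=2,\dots,j$. Apply Ramsey's theorem successively for $i=2,\dots,j$, passing to subsets, on which earlier homogeneity persists. If $K$ is large there is $P'\subset P$, $|P'|=K'$, on which all these colourings are constant. So for each $(i,r)$, either all $N_{i,r}(Y)\ge2$, or all $N_{i,r}(Y)$ with $Y\subset P'$ lie in one interval $[l/B,(l+1)/B)$.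

**Step 2: realize the averages.** Let $E_i$ be the average of $N(x_i|\{x_1,\dots,x_{i-1}\})$ over ordered $i$-tuples of distinct elements of $P'$. It is the average of $N_{i,r}(Y)$ over $Y$ and $r$. Choose $r_i$ such that the average of $N_{i,r_i}(Y)$ over $Y$ is $\ge E_i$. By Step 1, $N_{i,r_i}(Y)\ge\min(2,E_i)-1/B$ for *every* $i$-subset $Y\subset P'$.

Choose $p_1,\dots,p_j\in P'$ so that $p_i$ is the $r_i$-th smallest of $\{p_1,\dots,p_i\}$ for each $i\ge2$. This is possible: build a linear order on the symbols $1,\dots,j$ by inserting symbol $i$ at position $r_i$ among $1,\dots,i-1$, for $i=2,\dots,j$ (later insertions do not change earlier relative orders), then map the symbols increasingly to $j$ elements of $P'$. Then $N(p_i|\{p_1,\dots,p_{i-1}\})\ge\min(2,E_i)-1/B$, so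
$$\sum_{i=2}^j\min\bigl(1,2N(p_i|\{p_1,\dots,p_{i-1}\})\bigr)\ \ge\ \sum_{i=2}^j\min(1,2E_i)-\frac{2j}B\ \ge\ \sum_{i=2}^j\min(1,2E_i)-\frac\eta8.\tag{9}$$

**Step 3: lower bounds for the averages.** Let $\Delta=E_2\ge1-\delta$. Averaging (8) gives $E_3=\Delta/2$. We claim
$$E_i\ge2^{2-i}\bigl(1-\tfrac1B\bigr)\Delta\qquad(3\le i\le j).\tag{10}$$
Sample $x_1,\dots,x_i$ independently and uniformly from $P'$. A cut with a fraction $\theta$ of $P'$ on one side separates $x_i$ from all of $x_1,\dots,x_{i-1}$ with probability
$$\theta(1-\theta)\bigl(\theta^{i-2}+(1-\theta)^{i-2}\bigr)\ge2^{3-i}\theta(1-\theta)$$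
by convexity. The sum of (weight)$\,\cdot2\theta(1-\theta)$ over all cuts is the mean of $D(x_1,x_2)$ with replacement, which is $(1-1/K')\Delta$. So the mean of $N(x_i|\{x_1,\dots,x_{i-1}\})$ is $\ge2^{2-i}(1-1/K')\Delta$. Next, remove the non-distinct tuples. Since $N(x_i|\{x_1,\dots,x_{i-1}\})\le D(x_1,x_i)$, they contribute at most
$$\sum_{\alpha<\beta}\mathbb E\bigl[D(x_1,x_i)1_{x_\alpha=x_\beta}\bigr]\le\frac{i(i-1)}{2K'}\Delta:$$
the term $\{\alpha,\beta\}=\{1,i\}$ vanishes because $D(x,x)=0$, and otherwise $x_\alpha=x_\beta$ has probability $1/K'$ given $x_1,x_i$. The distinct tuples contribute at most $E_i$. Hence $E_i\ge(2^{2-i}-i^2/K')\Delta$, and $i^2/K'\le2^{2-i}/B$ by the choice of $K'$. This proves (10).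

**Step 4: Case 1, $\Delta\ge1+\eta$.** Larger distances give (A). In $\sum\min(1,2E_i)$ the terms $i=2,3$ equal $1$. For $i\ge4$ they are $\ge2^{3-i}(1-\frac1B)(1+\eta)$, a number below $1$. Since $\sum_{i=4}^j2^{3-i}=1-2^{3-j}$, $\frac1B\le\frac\eta{16}$ and $2^{3-j}\le\frac\eta8$, the sum is
$$\ge2+(1+\eta)\bigl(1-\tfrac1B\bigr)(1-2^{3-j})\ge2+(1+\eta)\bigl(1-\tfrac{3\eta}{16}\bigr)\ge3+\tfrac\eta2 .$$
By (9), the sum in (A) is at least $3+\frac\eta2-\frac\eta8\ge3+\delta$.

**Step 5: Case 2, $E_4\ge\frac14+\eta$.** A surplus at the fourth point also gives (A). The term $i=2$ equals $1$, the term $i=3$ is $\ge1-\delta$, the term $i=4$ is $\ge\frac12+2\eta$, and those with $i\ge5$ are $\ge2^{3-i}(1-\frac1B)(1-\delta)$. So the sum is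
$$\ge1+(1-\delta)+\bigl(\tfrac12+2\eta\bigr)+(1-\delta)\bigl(1-\tfrac1B\bigr)\bigl(\tfrac12-2^{3-j}\bigr)\ge3+2\eta-\tfrac\eta8-\tfrac\eta8-\tfrac\eta{16}-\tfrac\eta{32}\ge3+\tfrac32\eta .$$
By (9), (A) holds.

**Step 6: Case 3, $\Delta<1+\eta$ and $E_4<\frac14+\eta$.** Now every $4$-set must look like the bad configuration. The distances in $P'$ are not all $\ge2$, so they lie in an interval of length $1/B\le\eta$; their mean is below $1+\eta$ and all are $\ge1-\delta$, so all lie in $[1-\eta,1+2\eta]$. By (8), $N(x|\{y,z\})\in[\frac12-3\eta,\frac12+3\eta]$ for distinct $x,y,z\in P'$.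

In a $4$-set $\{x,y,z,w\}\subset P'$ let $n_x=N(x|\{y,z,w\})$ and let $m_{xy}=m_{zw}$ be the weight of the cuts inducing $xy|zw$. A cut separating $x$ from $z$ and $w$ has $y$ on one of its sides, so
$$n_x+m_{xy}=N(x|\{z,w\})\in\tfrac12\pm3\eta\qquad\text{for all }x\ne y .$$
Fix one of the pairings, with weight $m$. Every point lies in one of its two pairs, so $n_x\in\frac12-m\pm3\eta$ for all four $x$. Thus the four $n_x$ are within $6\eta$ of each other, and the average of $N_{4,1}(Y)$ is within $6\eta$ of $E_4$. Since $N_{4,1}\le\frac12+3\eta<2$, Step 1 shows that all $N_{4,1}(Y)$ are within $\eta$ of their average, so within $7\eta$ of $E_4$. So *all* $n_x$, in all $4$-subsets of $P'$, are within $13\eta$ of $E_4$. By (10), $E_4\ge\frac14(1-\frac1B)(1-\delta)\ge\frac14-\eta$, so $E_4\in[\frac14-\eta,\frac14+\eta]$. Hence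
$$n_x\in\tfrac14\pm14\eta,\qquad m_{xy}\in\tfrac14\pm17\eta,$$
and $17\eta<\kappa$. Finally $E_5\ge\frac18(1-\frac1B)(1-\delta)\ge\frac18-\eta$, so some $(p_1,\dots,p_5)$ of distinct elements of $P'$ has $N(p_5|\{p_1,\dots,p_4\})\ge\frac18-\eta$. It is also $\le N(p_5|\{p_1,p_2,p_3\})\le\frac14+14\eta\le\frac14+\kappa$. So (B) holds. $\square$

## Four divisors with all seven atoms near $H^{1/4}$

Take an admissible family with $J=6$. For $\emptyset\ne A\subset\{2,3,4\}$ let $\theta_A$ be the product of $\tau_I$ over all cuts $I$ for which the set of elements of $\{2,3,4\}$ separated from $1$ is exactly $A$. (Four cuts $I$ for each $A$, according to the positions of $5$ and $6$.) By (5), writing $\theta_{23}$ for $\theta_{\{2,3\}}$ and so on,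
$$\begin{aligned}&[1,2]=\theta_2\theta_{23}\theta_{24}\theta_{234},\quad[1,3]=\theta_3\theta_{23}\theta_{34}\theta_{234},\quad[1,4]=\theta_4\theta_{24}\theta_{34}\theta_{234},\\&[2,3]=\theta_3\theta_{34}\,\overline{\theta_2\theta_{24}},\qquad[2,4]=\theta_4\theta_{34}\,\overline{\theta_2\theta_{23}} .\end{aligned}\tag{11}$$

**What is at stake.** If all $|\theta_A|\approx H^{1/4}$, then the products over $\mathcal C_2,\mathcal C_3,\mathcal C_4$ have sizes $H,H^{1/2},H^{1/4}$, and Lemma 6 gives $H^{1+\varepsilon}$ choices of $(\theta_A)$ for each $q_0$, so $H^{2+\varepsilon}$ pairs $(q_0,(\theta_A))$. The next lemma replaces $2$ by $\frac32$, up to a small multiple of $\kappa$. It does not fix $q_0$ first; $q_0$ is recovered at the end.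

**Lemma 8.** Fix $(Q,\rho)$, $H=Q\rho$. The number of $(q_0,(\theta_A)_A)$ with $q_0\in[Q,2Q)$, arising from families admissible for $(q_0,\rho)$ with $H^{1/4-\kappa}\le|\theta_A|\le H^{1/4+\kappa}$ for all $A$, is at most $C_\varepsilon H^{3/2+50\kappa+\varepsilon}$.

**Proof.**

**Step 1: tiny integers.** Put $e_{xy}=\mathrm{Im}[x,y]/q_0$ for $xy\in\{12,13,14,23,24\}$. By (P3), (P4) these are nonzero integers. Each $[x,y]$ in (11) is a product of four $\theta$'s or their conjugates, so by (P5)
$$|e_{xy}|\le\frac{2H^{1+4\kappa}}{\rho q_0}\le2H^{4\kappa}.$$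

**Step 2: linear relations.** For complex $\alpha,\beta,\gamma$,
$$\mathrm{Im}(\bar\beta\gamma)\,\alpha+\mathrm{Im}(\bar\gamma\alpha)\,\beta+\mathrm{Im}(\bar\alpha\beta)\,\gamma=0 .$$
If $\alpha,\beta$ are independent over $\mathbb R$, write $\gamma=r\alpha+t\beta$ with real $r,t$. Then $\mathrm{Im}(\bar\beta\gamma)=-r\,\mathrm{Im}(\bar\alpha\beta)$ and $\mathrm{Im}(\bar\gamma\alpha)=-t\,\mathrm{Im}(\bar\alpha\beta)$, and the sum is $\mathrm{Im}(\bar\alpha\beta)(\gamma-r\alpha-t\beta)=0$; the dependent case follows by continuity.

Apply this with $(\alpha,\beta,\gamma)=(\theta_2\theta_{24},\theta_3\theta_{34},\overline{\theta_{23}\theta_{234}})$, where $\bar\beta\gamma=\overline{[1,3]}$, $\bar\gamma\alpha=[1,2]$, $\bar\alpha\beta=[2,3]$. Apply it also with $(\theta_2\theta_{23},\theta_4\theta_{34},\overline{\theta_{24}\theta_{234}})$, where $\bar\beta\gamma=\overline{[1,4]}$, $\bar\gamma\alpha=[1,2]$, $\bar\alpha\beta=[2,4]$. Dividing by $q_0$,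
$$e_{12}\,\theta_3\theta_{34}=e_{13}\,\theta_2\theta_{24}-e_{23}\,\overline{\theta_{23}\theta_{234}},\qquad e_{12}\,\theta_4\theta_{34}=e_{14}\,\theta_2\theta_{23}-e_{24}\,\overline{\theta_{24}\theta_{234}}.\tag{12}$$

**Step 3: a rational integer divisible by $|\theta_{34}|^2$.** Both left sides contain $\theta_{34}$. Modulo $\theta_{34}$,
$$e_{13}\theta_{24}\theta_2\equiv e_{23}\bar\theta_{23}\bar\theta_{234},\qquad e_{14}\theta_{23}\theta_2\equiv e_{24}\bar\theta_{24}\bar\theta_{234}.$$
Multiply the first by $e_{14}\theta_{23}$, the second by $e_{13}\theta_{24}$, and subtract; the unknown $\theta_2$ disappears: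
$$\theta_{34}\ \big|\ \bar\theta_{234}\,\mathcal E,\qquad\mathcal E=e_{14}e_{23}|\theta_{23}|^2-e_{13}e_{24}|\theta_{24}|^2\in\mathbb Z .$$
Since $\theta_{34}\theta_{234}$ divides the primitive number $[1,3]$, $\theta_{34}$ is coprime to $\bar\theta_{234}$ and to $\bar\theta_{34}$. So $\theta_{34}\mid\mathcal E$. As $\mathcal E$ is real, $\bar\theta_{34}\mid\mathcal E$, and by coprimality $|\theta_{34}|^2\mid\mathcal E$. As $|\mathcal E|\le2\cdot4H^{8\kappa}\cdot H^{1/2+2\kappa}=8H^{1/2+10\kappa}$ and $|\theta_{34}|^2\ge H^{1/2-2\kappa}$,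
$$\mathcal E=\ell\,|\theta_{34}|^2,\qquad\ell\in\mathbb Z,\quad|\ell|\le8H^{12\kappa}\quad(\ell=0\text{ is allowed}).$$

**Step 4: count.** We choose the data in the following order.

* The five integers $e_{xy}$: $O(H^{20\kappa})$ choices.
* The triple $(\theta_{34},\theta_{24},\theta_{234})$: $O(H^{3/2+6\kappa})$ choices.
* The integer $\ell$: $O(H^{12\kappa})$ choices.
* Then $|\theta_{23}|^2$ is determined, because $e_{14}e_{23}\ne0$, leaving $O(H^\varepsilon)$ values of $\theta_{23}$.
* Next $\theta_2$. By (12), $e_{13}\theta_{24}\theta_2$ is determined modulo $\theta_{34}$. Every cut composing $\theta_{24}$ crosses every cut composing $\theta_{34}$: the elements $1,2,3,4$ lie in the four different intersections. So $\gcd(\theta_{24},\theta_{34})=1$ by the crossing property, which covers conjugates. Thus $\theta_2$ is determined modulo $\mu=\theta_{34}/\gcd(e_{13},\theta_{34})$, where $|\mu|\ge\frac12H^{1/4-5\kappa}$ as the gcd has modulus at most $|e_{13}|$. Two candidates differ by a multiple of $\mu$ of modulus at most $2H^{1/4+\kappa}$, so there are $O\bigl((1+H^{1/4+\kappa}/|\mu|)^2\bigr)=O(H^{12\kappa})$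 choices.
* Finally $\theta_3,\theta_4$ are determined by (12), since $e_{12}$ has already been chosen, and $q_0=\mathrm{Im}[1,2]/e_{12}$.

The exponents add up to $\frac32+(20+6+12+12)\kappa+\varepsilon$. $\square$

## Counting circles through the origin

We now prove Proposition 4. Let $j,K,\delta$ be as in Lemma 7; these are absolute constants. Let $k\ge k_0$ and $V=k^{1/5}$, with $k_0$ so large that $k_0\ge K+3$ and $k_0^{1/5}\ge2^{1/\delta}$. Consider each of the $O(\mathcal L^2)$ pairs $(Q,\rho)$, $H=Q\rho$. Here $H$ and $X$ are bounded by a fixed power of $2n$.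

**Step 1: small scales, $H<V$.** Here the divisor function suffices. By the argument at (3), the number of circles at scale $(Q,\rho)$ is $O(H^4n^2\mathcal L/k)$. Summed over the pairs, this gives $O(n^2\mathcal L^3V^4/k)=O(n^2\mathcal L^3k^{-1/5})$.

**Step 2: large scales, $H\ge V$; passing to weighted cuts.** Let $a$ satisfy $|S(a)|\ge k\ge K+1$, and choose $P\subset S(a)\setminus\{1\}$ with $|P|=K$. For each $(\pi,\mu)$ with $\pi$ a primary prime and $\mu\ge1$, give the cut of $P$ induced by $\{s\in P:v_\pi(s)\ge\mu\}$ (if nontrivial) the weight $\log|\pi|/\log H$, adding weights. The pairs $(\pi,\mu)$ separating $s$ and $s'$ account for $v$ and $v'$ in $[s,s']=\bar vv'$, so by (P6)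
$$D(s,s')=\frac{\log|[s,s']|}{\log H}\ge1-\frac{\log2}{\log H}\ge1-\delta,$$
since $H\ge V\ge2^{1/\delta}$. Apply Lemma 7.

**Step 3: type A.** The gain exceeds $3$, so Lemma 6 is enough. Let $p_1,\dots,p_j$ be as in (A). Put $J=j+1$, $s_i=p_i$ for $i\le j$, $s_J=1$; form the admissible family $(t_I)$ and the powers of two $T_I\le|t_I|<2T_I$. For $2\le i\le j$ the pairs $(\pi,\mu)$ that separate $p_i$ from $p_1,\dots,p_{i-1}$ are those whose primes make up the atoms in $\mathcal C_i$, so
$$\prod_{I\in\mathcal C_i}|t_I|=H^{N(p_i|\{p_1,\dots,p_{i-1}\})},\qquad\prod_{i=2}^j\min(H,N_i(T)^2)\ge c\,H^{3+\delta}.$$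
This is (6) with $\sigma=3+\delta$. By (7) the number of circles is $O(n^2\mathcal L^{2^J}H^{-\delta+2\varepsilon})$.

**Step 4: type B.** Here Lemma 8 replaces Lemma 6 for the first four elements. Let $p_1,\dots,p_5$ be as in (B), $J=6$, $s_i=p_i$ ($i\le5$), $s_6=1$. The modulus of $\theta_A$ is $H$ to the power of the atom of $\{p_1,\dots,p_4\}$ given by $A$, so $|\theta_A|\in[H^{1/4-\kappa},H^{1/4+\kappa}]$. The cuts composing the $\theta_A$ are those not having $1,2,3,4$ on one side, that is, $\mathcal C_2\cup\mathcal C_3\cup\mathcal C_4$. So with $T$ as before,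
$$N_2N_3N_4\ge cH^{7/4-7\kappa},\qquad cH^{1/8-\kappa}\le N_5\le H^{1/4+\kappa}.$$
For given $T$, the number of pairs ($q_0$, admissible family) is at most the product of the following:

* $CH^{3/2+50\kappa+\varepsilon}$ for $(q_0,(\theta_A))$, by Lemma 8;
* $CH^\varepsilon$ for the factorizations of the $\theta_A$ into the $\tau_I$, $I\in\mathcal C_2\cup\mathcal C_3\cup\mathcal C_4$, by the divisor bound;
* $CH^\varepsilon$ for the atoms in $\mathcal C_5$, by Lemma 6, since $N_5^2\le H$;
* $CH^\varepsilon\max(1,N_6^2/H)\le CH^\varepsilon N_6^2$ for the atom in $\mathcal C_6$, by Lemma 6.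

Each family has at most $9X^2/\prod T_I^2=9X^2/(N_2\cdots N_6)^2$ multiples $a$, so $N_6$ cancels. Summing over the $O(\mathcal L^{64})$ vectors $T$ and multiplying by $O(H^\varepsilon)$ for $\omega$, the number of circles is
$$O\bigl(n^2H^2\,\mathcal L^{64}\,H^{3/2+50\kappa+5\varepsilon}\cdot H^{-7/2+14\kappa}\cdot H^{-1/4+2\kappa}\bigr)=O\bigl(n^2\mathcal L^{64}H^{-1/4+66\kappa+5\varepsilon}\bigr)=O(n^2\mathcal L^{64}H^{-1/8})$$
for $\varepsilon$ small, since $66\kappa=0.066$. (With $H^2$ in place of $H^{3/2}$ the main exponent would have been $+\frac14$.)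

**Step 5: sum up.** Take $\varepsilon\le\delta/4$ small and $\delta_2=\min(\delta/2,1/8)$. Each $a$ at a scale $H\ge V$ is of type A or B, so these scales contribute $O(n^2\mathcal L^CV^{-\delta_2})=O(n^2\mathcal L^Ck^{-\delta_2/5})$ in total. Adding Step 1,
$$Z_n(k)\le Cn^2\mathcal L^Ck^{-\delta_2/5}.$$
This proves Proposition 4, hence Theorems 2 and 1. $\blacksquare$

## A cover that saves almost $(\log n)^{3/2}$

We prove Theorem 3. The plan is to produce many circles of different radii, each with many lattice points near the origin, and to translate them at random. The letters $L,r,W,y,x$ below are local to this section.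

Let $\xi>0$ be small, $L=\log\log n$, $r=\lfloor4L\rfloor$, $W=(\log n)^\gamma$ with $\gamma=4\log2-\frac32+\xi$, and $y=n^{1/(4r)}$. Let $q$ run over the primes $\equiv3\bmod4$ in $[W,2W]$; there are $(\log n)^{\gamma-o(1)}$ of them. For each $q$ let $x=q^2n^2/16$ and consider the numbers
$$N=p_1\cdots p_r\,p\le x$$
with distinct primes $p_i\equiv1\bmod4$ in $(1000,y]$ and a prime $p\equiv1\bmod4$, $p>y$.

**Step 1: there are many $N$.** Put $\Pi=p_1\cdots p_r\le y^r=n^{1/4}$. Different $(\Pi,p)$ give different $N$, since $p$ is the largest prime factor. For given $\Pi$, $p$ ranges over the primes $\equiv1\bmod4$ in $(y,x/\Pi]$, where $y\le n^{1/4}$ and $x/\Pi\ge q^2n^{7/4}/16$. By the prime number theorem in progressions there are at least $c\,x/(\Pi\log n)$ of them. So the number of $N$ is $\ge c\frac x{\log n}\sum_\Pi\frac1\Pi$. Let $\sigma_1=\sum1/p_i$ and $\sigma_2=\sum1/p_i^2$, over all primes allowed for the $p_i$. By Mertens for progressions and $\log\log y=L-\log(4r)$, $\sigma_1=\frac12L-O(\log L)$; also $\sigma_2\le\sum_{m>1000}m^{-2}\le10^{-3}$. Counting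 ordered $r$-tuples and removing those with a repeated prime,
$$\sum_\Pi\frac1\Pi\ge\frac1{r!}\Bigl(\sigma_1^r-\binom r2\sigma_2\sigma_1^{r-2}\Bigr)\ge\frac{\sigma_1^r}{2\,r!},$$
because $\binom r2\sigma_2/\sigma_1^2\le32(1+o(1))\cdot10^{-3}<\frac12$. By Stirling's formula, and since $e\sigma_1/r=\frac e8\bigl(1+O(\tfrac{\log L}L)\bigr)$,
$$\frac{\sigma_1^r}{2\,r!}=\exp\Bigl(r\log\frac{e\sigma_1}r-O(\log L)\Bigr)=(\log n)^{4-4\log8-o(1)} .$$
As $4\log8=12\log2$, each $q$ has at least $q^2n^2(\log n)^{3-12\log2-o(1)}$ such $N$. The number of pairs $(q,N)$ is therefore at least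
$$n^2(\log n)^{3\gamma+3-12\log2-o(1)} .$$

**Step 2: one circle for each pair.** $N$ is a product of $r+1$ distinct primes $\equiv1\bmod4$, so it has $4\cdot2^{r+1}=8\cdot2^r$ representations $N=|z|^2$. The prime $q$ is inert in $\mathbb Z[i]$ and $q\nmid N$. In the field $\mathbb Z[i]/(q)$ of $q^2$ elements the norm map onto the nonzero residues mod $q$ has all fibres of size $q+1$, so the $z$ lie in $q+1$ residue classes mod $q$. Some class $c$ (with $0\le\mathrm{Re}\,c,\mathrm{Im}\,c<q$) contains at least $8\cdot2^r/(q+1)\ge2^r/W$ of them. The points $u=(z-c)/q$ are lattice points on a circle of radius $\sqrt N/q\le n/4$ centred at $-c/q$, with coordinates at most $n/4+1$ in modulus.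

Different pairs $(q,N)$ give different radii. For equal $q$ this is clear. For $q\ne q'$, $Nq'^2=N'q^2$ would give $q\mid N$.

**Step 3: random translates.** Take
$$m_1=\lceil32n^2LW/2^r\rceil=n^2(\log n)^{\gamma-4\log2+o(1)}=n^2(\log n)^{-3/2+\xi+o(1)}$$
of these pairs. For large $n$ there are enough, because
$$3\gamma+3-12\log2-(\gamma-4\log2)=2\gamma+3-8\log2=2\xi>0 .$$
Translate each circle by an independent uniform element of $\{-n,\dots,2n\}^2$. For large $n$ and a grid point $g$, all the vectors $g-u$ lie in this set. So $g$ lies on a given translated circle with probability at least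
$$\frac{2^r/W}{(3n+1)^2}\ge\frac{2^r}{16Wn^2},$$
and it is uncovered with probability at most $\exp\bigl(-m_12^r/(16Wn^2)\bigr)\le e^{-2L}=(\log n)^{-2}$. Hence some choice leaves at most $n^2(\log n)^{-2}$ grid points uncovered. Cover each of these by its own circle with a new radius.

The total is $n^2(\log n)^{-3/2+\xi+o(1)}$ circles of distinct radii. Given $c<3/2$, choose $\xi<\frac32-c$. If Theorem 1 held with some exponent $c'<\frac32$, taking $c\in(c',\frac32)$ here would contradict it for large $n$. $\blacksquare$

## Repeated radii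

The hypothesis on the radii in Theorem 1 is needed. Let $N\le n^2/16$ be the product of the first $r$ primes $\equiv1\bmod4$, with $r$ maximal. Since the $r$-th such prime is $O(r\log r)$ for $r\ge 2$, we have $r\ge c\log n/\log\log n$ for large $n$. The circle $|z|^2=N$ has radius at most $n/4$ and $4\cdot2^r$ lattice points, more than any fixed power of $\log n$ for large $n$.

Take $m=\lceil12n^2\log n/2^r\rceil$ random translates by elements of $\{-n,\dots,2n\}^2$. As in Step 3 above, a grid point lies on one of them with probability at least $4\cdot2^r/(16n^2)=2^r/(4n^2)$, so it stays uncovered with probability at most $n^{-3}$, and the expected number of uncovered points is at most $1/n<1$. Hence $O(n^2\log n/2^r)=O(n^{2-c'/\log\log n})$ circles, all of the same radius, cover the grid. For large $n$ this is smaller than $n^2/(\log n)^c$ for every fixed $c$.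

Theorem 2 with $\lambda=1$ shows that such a saving forces high multiplicity: solving $m\ge c_1n^2(M\log2n)^{-C'}$ for $M$, to cover the grid with $m$ circles some radius must be repeated at least
$$\frac{c_2\,(n^2/m)^{1/C'}}{\log(2n)}$$
times, with $c_2=c_1^{1/C'}$.
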